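# Spheres filled up to small holes: local $k$-connectedness of boundaries of hyperbolic groups

## 1. Perforated discs whose holes close up

All maps are continuous, $I=[0,1]$, and $B(x,r)$, $\bar B(x,r)$ are open and closed balls. A map $S^i\to Y$ is null-homotopic in $Y$ exactly when it extends to a map $D^{i+1}\to Y$. We use the second formulation: we *fill* spheres.

**Definition (cells and perforated discs).** A *cell* in $D^{k+1}$ is the image $B$ of an embedding of $D^{k+1}$ into the interior of $D^{k+1}$. We write $\partial B$ and $\operatorname{int}B$ for the images of the sphere and of the open ball. A *perforated disc* is a space $P=D^{k+1}-\bigcup_{j=1}^m\operatorname{int}B_j$, where $B_1,\dots,B_m$ are finitely many disjoint cells ($m=0$ is allowed).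

By invariance of domain, $\operatorname{int}B$ is open in $D^{k+1}$. A map $F:P\to Y$ extending $f:S^k\to Y$ is a filling of $f$ with holes: it trades the single sphere $f$ for the finitely many spheres $F|_{\partial B_j}$, which remain to be filled.

**Example.** Let $k=0$, $D^1=[0,1]$, $Y=[0,1]$, and let $f:S^0\to Y$ be the identity on $\{0,1\}$. Take the cells $[\frac15,\frac25]$ and $[\frac35,\frac45]$, and let $F$ equal $0$ on $[0,\frac15]$, $\frac12$ on $[\frac25,\frac35]$ and $1$ on $[\frac45,1]$. The two remaining $0$-spheres are $\{0,\frac12\}$ and $\{\frac12,1\}$, of diameter $\frac12$. Treat each hole the same way at half the scale, and continue. After infinitely many rounds $F$ is defined off a Cantor set, is locally constant there, and extends continuously to a devil's staircase from $0$ to $1$. We never used a path in $Y$, only midpoints; the path appeared in the limit. In $\mathbb Q$ midpoints exist too, but no path joins $0$ to $1$, so completeness is needed.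

**Lemma 1 (closing the holes).** Let $Y$ be a complete metric space, $k\ge0$, $r_0>0$, $C\ge1$. Suppose that for all $x\in Y$ and $0<r\le r_0$, every map $f:S^k\to\bar B(x,r)$ extends to a map $F:P\to\bar B(x,Cr)$ of some perforated disc with $\operatorname{diam}F(\partial B_j)\le r/2$ for all $j$. Then for all $x\in Y$ and $0<r\le r_0$, every $f:S^k\to\bar B(x,r)$ extends to a map $D^{k+1}\to\bar B(x,2Cr)$.

*Proof.*

**Step 1: define $F$ outside a nested family of cells.** Put $\mathcal B_0=\{D^{k+1}\}$ and $x_{D^{k+1}}=x$. (For $B=D^{k+1}$ we let $\partial B=S^k$ and $\operatorname{int}B$ be the open ball.) We construct inductively finite families $\mathcal B_m$ of disjoint cells, each member of $\mathcal B_{m+1}$ lying in the interior of a member of $\mathcal B_m$, a map $F$ on $D^{k+1}-\bigcup_{B\in\mathcal B_m}\operatorname{int}B$, extended at each stage, and points $x_B$, such that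
$$F(\partial B)\subset\bar B(x_B,2^{-m}r)\quad (B\in\mathcal B_m),\qquad x_B\in F(\partial B)\quad\text{if } m\ge1. \tag{1}$$
At stage $0$, $F=f$ on $S^k$. Given stage $m$, take $B\in\mathcal B_m$, identify $B$ with $D^{k+1}$, and apply the hypothesis to $F|_{\partial B}$ with center $x_B$ and radius $2^{-m}r\le r_0$. This extends $F$ over $B$ minus the interiors of finitely many new cells $B'\subset\operatorname{int}B$, with values in $\bar B(x_B,C2^{-m}r)$ and with $\operatorname{diam}F(\partial B')\le2^{-m-1}r$. Choose any $x_{B'}\in F(\partial B')$; then (1) holds for $B'$. The old and the new part of $F$ are defined on closed sets that meet only in the spheres $\partial B$, where they agree, so the extended $F$ is continuous.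

**Step 2: bound $F$ on each cell.** If $B'\in\mathcal B_{m+1}$ lies in $B\in\mathcal B_m$, then $x_{B'}\in F(\partial B')\subset\bar B(x_B,C2^{-m}r)$, so
$$d(x_{B'},x_B)\le C2^{-m}r . \tag{2}$$
Let $E_m=\bigcup_{B\in\mathcal B_m}B$, a decreasing sequence of closed sets, and $E=\bigcap_mE_m$. Let $B\in\mathcal B_m$ and $e\in B-E$. There is a largest $l\ge m$ with $e\in E_l$, and a chain $B=B_m\supset B_{m+1}\supset\dots\supset B_l\ni e$ with $B_i\in\mathcal B_i$. Since $e\notin E_{l+1}$, the value $F(e)$ was defined at the latest while treating $B_l$, so $F(e)\in\bar B(x_{B_l},C2^{-l}r)$. (If $e\in\partial B_l$, this follows from (1), since $C\ge1$.) Adding (2) along the chain,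
$$d(F(e),x_B)\le\sum_{i=m}^{l}C2^{-i}r\le2C2^{-m}r . \tag{3}$$

**Step 3: define $F$ on $E$.** A point $e\in E$ lies in exactly one $B_m(e)\in\mathcal B_m$ for each $m$, and these cells are nested. By (2) the points $x_{B_m(e)}$ form a Cauchy sequence. Let $F(e)$ be its limit, which exists by completeness. Summing (2), $d(F(e),x_{B_m(e)})\le2C2^{-m}r$. So (3) holds for all $e\in B$: every $B\in\mathcal B_m$ satisfies $F(B)\subset\bar B(x_B,2C2^{-m}r)$. For $m=0$ this says that the image of $F$ lies in $\bar B(x,2Cr)$.

**Step 4: check continuity.** A point outside $E$ has a neighborhood disjoint from some closed set $E_m$, and there $F$ is the continuous map of stage $m$. Let $e\in E$. The open set $\operatorname{int}B_m(e)$ contains $B_{m+1}(e)$, hence $e$, and by Step 3 it is mapped into $\bar B(x_{B_m(e)},2C2^{-m}r)$, a ball that also contains $F(e)$ and whose radius tends to $0$. So $F$ is continuous at $e$. $\square$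

The hypothesis puts no bound on the number of holes. What matters is that their boundary spheres are at most half the original size.

What Lemma 1 is for: it shows that in certain spaces small spheres bound small discs, given only that they bound small discs *with holes*. The spaces are boundaries of hyperbolic groups, and producing the discs with holes is the work of Sections 4–8.

## 2. Removing a point from $\partial G$ versus looking near a point of $\partial G$

A *hyperbolic group* is a group $G$ acting geometrically (properly discontinuously and cocompactly by isometries) on a proper geodesic Gromov-hyperbolic space $X$. Its *boundary* $\partial G$ is the set of geodesic rays from a fixed base point, two rays being identified if they stay a bounded distance apart. With the usual topology it is compact, metrizable and of finite topological dimension; up to homeomorphism it depends only on $G$, and $G$ acts on it by homeomorphisms. We assume throughout that $G$ is one-ended. Then $Z:=\partial G$ is nonempty, connected and not a single point. For example, if $G$ acts geometrically on hyperbolic space $\mathbb H^{n+1}$ with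 $n\ge1$, then $\partial G=S^n$.

**Definition.** A space is *$k$-connected* if it is nonempty and every map of $S^i$ to it is null-homotopic, $0\le i\le k$. A space $Z$ is *locally $k$-connected*, written LC$^k$, if for every $z\in Z$ and every neighborhood $U$ of $z$ there is a neighborhood $V\subseteq U$ of $z$ such that for $0\le i\le k$ every map $S^i\to V$ is null-homotopic in $U$.

So $0$-connected means nonempty and path-connected, and LC$^0$ says that any two points of $V$ are joined by a path in $U$. The sphere $S^n$ is $(n-1)$-connected and LC$^k$ for every $k$. The Hawaiian earring, the union of the circles of radius $1/m$ through $0\in\mathbb R^2$ centered at $(1/m,0)$, is LC$^0$. It is not LC$^1$: every neighborhood of $0$ contains one of the circles, and that circle is a retract of the whole space, so it is not null-homotopic.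

It is a known result that $\partial G$ is locally simply connected if and only if $\partial G-\{\xi\}$ is simply connected for every $\xi$; this is the case $k=1$. The case $k=0$ follows from work of Bestvina–Mess, Bowditch and Swarup. The question, from Benjamin Barrett, "Local simple connectedness of boundaries of hyperbolic groups", arXiv:2004.11650 (2020), is about $k\ge2$:

> *Suppose that $\partial G-\{\xi\}$ is $k$-connected for every $\xi\in\partial G$. Does it follow that $\partial G$ is locally $k$-connected?*

The answer is yes, for every $k\ge0$, and the converse also holds. Fix a visual metric $d$ on $Z$ (recalled in Section 4).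

**Theorem A.** For every $k\ge0$ the following are equivalent.

- (A1) $Z-\{\xi\}$ is $k$-connected for every $\xi\in Z$.
- (A2) $Z$ is LC$^k$.
- (A3) $Z$ is *linearly* LC$^k$: there are $L\ge1$ and $r_1>0$ such that for all $x\in Z$, $0<r\le r_1$, $0\le i\le k$, every map $S^i\to\bar B(x,r)$ is null-homotopic in $\bar B(x,Lr)$.

The next two theorems concern the range $k\ge\dim\partial G$ and sharpness. An *ANR* is a metrizable space that is a retract of a neighborhood in every metrizable space in which it is embedded as a closed subset. Finite polyhedra are ANRs. The Hawaiian earring is not, since ANRs are locally contractible.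

**Theorem B.** Let $n=\dim Z\ge1$. The following are equivalent: (i) $Z-\{\xi\}$ is $n$-connected for all $\xi$; (ii) $Z$ is LC$^n$; (iii) $Z$ is an ANR; (iv) $Z-\{\xi\}$ is contractible for all $\xi$; (v) $Z-\{\xi\}$ is $k$-connected for all $\xi$, for some $k\ge n$. If they hold, then $H_*(Z,Z-\{\xi\};\mathbb Z)\cong H_*(\mathbb R^n,\mathbb R^n-0;\mathbb Z)$ for all $\xi$ (so $Z$ is an ANR homology $n$-manifold), $Z$ is homotopy equivalent to $S^n$, and $Z\cong S^n$ if $n\le2$.

**Theorem C.** For every $k\ge0$ there is a one-ended hyperbolic group $G$ with $\dim\partial G=k+1$ such that $\partial G-\{\xi\}$ is $k$-connected for all $\xi$, but $\partial G$ is not LC$^{k+1}$.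

## 3. Spheres, a suspended sequence, and an interval

If $\partial G=S^n$, then $S^n-\{\xi\}\cong\mathbb R^n$ is contractible and $S^n$ is LC$^k$ for all $k$: both sides of Theorem A hold.

For general compact spaces, (A1) does not imply (A2), already for $k=0$. Let $Y$ be the suspension of $\{0,1,\frac12,\frac13,\dots\}$: infinitely many arcs with two common endpoints. Removing an endpoint leaves an open cone, which is path-connected. Removing an interior point of an arc cuts that arc into two pieces, each containing an endpoint, and the two endpoints are still joined by another arc. So $Y-\{\xi\}$ is path-connected for every $\xi$. But at the midpoint of the arc over $0$, any neighborhood missing both endpoints contains points of arcs over $1/m$, $m$ large, which no path in that neighborhood joins to the midpoint. So $Y$ is not LC$^0$.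

Nor does (A2) imply (A1): $[0,1]$ is LC$^k$ for all $k$, but removing $\frac12$ disconnects it.

So the group has to be used in both directions. It enters through the fact that any small ball of $Z$ can be blown up by a group element to a fixed size, with uniform control. The next two sections make this precise.

## 4. Metric facts about $\partial G$

Let $o\in X$ be a base point and $(x|y)_o=\frac12[d(x,o)+d(y,o)-d(x,y)]$ the Gromov product, extended to $\partial X$ as usual. There are $a>1$, $A\ge1$ and a metric $d$ inducing the topology of $Z=\partial X$, a *visual metric*, with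
$$A^{-1}a^{-(x|y)_o}\le d(x,y)\le A\,a^{-(x|y)_o} \tag{4}$$
(Bridson–Haefliger, III.H.3.21). There is a constant $c$ such that for $x\ne y$ in $\partial X$ and sequences $x_i\to x$, $y_i\to y$ in $X$,
$$|(x_i|y_i)_o-(x|y)_o|\le c\quad\text{for all large } i \tag{5}$$
(ibid., III.H.3.17). Put $D=\operatorname{diam}Z\in(0,\infty)$. For $\xi\in Z$ and $s>0$ let
$$Z_\xi(s)=\{z\in Z: d(z,\xi)\ge s\},$$
which is compact.

**(QM)** *There is $M\ge1$ such that for all $g\in G$ and $x,y,z,w\in Z$ with $x\ne z$, $y\ne w$,*
$$\frac{d(gx,gy)\,d(gz,gw)}{d(gx,gz)\,d(gy,gw)}\le M\,\frac{d(x,y)\,d(z,w)}{d(x,z)\,d(y,w)}.$$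
*Applying this to $g^{-1}$ gives the reverse inequality with $M^{-1}$.*

*Proof.* If $x=y$ or $z=w$, both sides are $0$. Otherwise consider first points of $X$. There
$$(x|y)_o+(z|w)_o-(x|z)_o-(y|w)_o=\tfrac12\big[d(x,z)+d(y,w)-d(x,y)-d(z,w)\big],$$
since the distances to $o$ cancel, and the right side is invariant under isometries. Now approximate the four boundary points by sequences in $X$. By (5), used for the four products before and the four products after applying $g$, the left side for boundary points changes by at most $8c$ under $g$. By (4), passing from products to distances costs a factor $A^4$ on each side. So $M=A^8a^{8c}$ works. $\square$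

**(CT)** *There is $\theta>0$ such that every triple of distinct points of $Z$ is mapped by some $g\in G$ to a triple with pairwise distances $\ge\theta$.*

*Proof.* Join the three points by geodesic lines. By hyperbolicity some $p\in X$ lies within a uniform distance $\kappa$ of all three lines. Choose $g$ with $d(gp,o)\le R$, where $R$ is a cocompactness constant. Each side of the image triangle contains a point $q$ with $d(o,q)\le\kappa+R$. If $u_i\to u$ and $v_i\to v$ run to the two ends of such a side, then $d(u_i,v_i)=d(u_i,q)+d(q,v_i)\ge d(u_i,o)+d(v_i,o)-2d(o,q)$, so $(u_i|v_i)_o\le\kappa+R$. By (5) and (4), $d(u,v)\ge A^{-1}a^{-(\kappa+R+c)}=:\theta$. $\square$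

**(LC0)** *$Z$ is LC$^0$.* Indeed $Z$ is locally connected by Bestvina–Mess (J. AMS 4 (1991)) together with the absence of global cut points (Bowditch; Swarup, ERA-AMS 2 (1996)), and a compact connected locally connected metrizable space is locally path-connected.

**(U) Uniformity.** *If $Z$ is LC$^j$, then for every $s>0$ there is $\lambda(s)\in(0,s]$ such that for $0\le i\le j$ every map $S^i\to Z$ with image of diameter $\le\lambda(s)$ extends to a map $D^{i+1}\to Z$ with image of diameter $\le s$.*

*Proof.* For each $z$ take an open $V_z\ni z$ as in the definition of LC$^j$ for $U=B(z,s/2)$. By Lebesgue's lemma there is $\lambda(s)\le s$ such that every subset of $Z$ of diameter $\le\lambda(s)$ lies in some $V_z$. A map into $V_z$ extends into $B(z,s/2)$, which has diameter $\le s$. $\square$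

## 5. Blowing up a ball of radius $r$ to unit size

The model to keep in mind is $\mathbb R^{n}\cup\{\infty\}=\partial\mathbb H^{n+1}$ and $g(z)=(z-x)/r$. It takes the ball of radius $r$ at $x$ to the unit ball, which stays away from $\xi=\infty$. Its inverse shrinks any region that stays away from $\infty$ by a factor comparable to $r$, with a constant that gets worse as the region approaches $\infty$. The lemma says that $G$ contains such maps for every ball.

**Lemma 2.** Let $r_0=D/8$. There are $\varepsilon>0$ and constants $C_\delta$ $(\delta>0)$ such that for all $x\in Z$ and $0<r\le r_0$ there are $g\in G$ and $\xi\in Z$ with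

- (a) $g(\bar B(x,r))\subset Z_\xi(\varepsilon)$;
- (b) $g^{-1}(Z_\xi(\delta))\subset\bar B(x,C_\delta r)$ for all $\delta>0$;
- (c) $d(g^{-1}u,g^{-1}v)\le C_\delta\,r\,d(u,v)$ for all $\delta>0$ and $u,v\in Z_\xi(\delta)$.

*Proof.*

**Choice of $g$ and $\xi$.** The aim is to separate three points, two at scale $r$ near $x$ and one far away. Since $Z$ contains two points at distance $D$, there is $\omega$ with $d(x,\omega)\ge D/2$. Since $Z$ is connected, $d(x,\cdot)$ takes the value $r$; choose $y$ with $d(x,y)=r$. Then $d(y,\omega)\ge D/2-D/8\ge D/4$. By (CT) choose $g$ so that $gx,gy,g\omega$ have pairwise distances $\ge\theta$, and put $\xi=g\omega$. For $z\ne\omega$, (QM) says that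
$$q_1=\frac{d(gz,gx)\,d(\xi,gy)}{d(gz,\xi)\,d(gx,gy)}\qquad\text{and}\qquad q_2=\frac{d(z,x)\,d(\omega,y)}{d(z,\omega)\,r} \tag{6}$$
agree up to a factor $M^{\pm1}$.

**(a): the ball stays away from $\xi$.** Let $d(z,x)\le r$. Then $d(z,\omega)\ge D/4$, so $q_2\le rD/((D/4)r)=4$ and $q_1\le4M$. As $d(\xi,gy)\ge\theta$ and $d(gx,gy)\le D$, we get $d(gz,gx)\le(4MD/\theta)\,d(gz,\xi)$. Hence $\theta\le d(gx,\xi)\le(1+4MD/\theta)\,d(gz,\xi)$. Put $\varepsilon=\theta/(1+4MD/\theta)$.

**(b): points away from $\xi$ come back near $x$.** Let $d(gz,\xi)\ge\delta$. Then $q_1\le D^2/(\delta\theta)$, so $q_2\le MD^2/(\delta\theta)$ and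
$$d(z,x)\le\frac{MD^2}{\delta\theta}\cdot\frac{d(z,\omega)\,r}{d(\omega,y)}\le\frac{4MD^2}{\delta\theta}\,r .$$

**(c): contraction.** Let $u=gz$, $v=gw$ lie in $Z_\xi(\delta)$. Since $d(gx,gy)\ge\theta$, some $p\in\{x,y\}$ has $d(gw,gp)\ge\theta/2$. By (QM) for $g^{-1}$,
$$\frac{d(z,w)\,d(\omega,p)}{d(z,\omega)\,d(w,p)}\le M\,\frac{d(u,v)\,d(\xi,gp)}{d(u,\xi)\,d(gw,gp)}\le\frac{2MD}{\delta\theta}\,d(u,v).$$
Here $d(\omega,p)\ge D/4$ and $d(z,\omega)\le D$. By (b), $d(w,p)\le d(w,x)+d(x,p)\le\big(\frac{4MD^2}{\delta\theta}+1\big)r$. So $d(z,w)\le\frac{8MD}{\delta\theta}\big(\frac{4MD^2}{\delta\theta}+1\big)\,r\,d(u,v)$. Let $C_\delta$ be the maximum of $1$ and the constants found in (b) and (c). $\square$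

The number $\varepsilon$ is fixed from now on.

## 6. The net argument for $k=0$, and the prism that stops it for $k\ge1$

Suppose we knew the following uniform filling property: *there is $\delta>0$ such that for every $\xi$, every $f:S^k\to Z_\xi(\varepsilon)$ extends to $D^{k+1}\to Z_\xi(\delta)$.* Then Lemma 2 would finish. Given $f:S^k\to\bar B(x,r)$, fill $g\circ f$ in $Z_\xi(\delta)$ and apply $g^{-1}$; by (b) the filling lies in $\bar B(x,C_\delta r)$. Condition (A1) does fill each $f$ in $Z-\{\xi\}$, and a filling is compact, so it keeps a positive distance from $\xi$. But that distance depends on $f$, and there are infinitely many $f$.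

**The case $k=0$: (A1)⇒(A3).** The purpose is to see the uniform property proved by a finite net. By (LC0), $Z$ is LC$^0$, so (U) holds with $j=0$. Fix $\xi_0\in Z$ and let $Q$ be a finite $\lambda(\varepsilon/4)$-net in $Z_{\xi_0}(3\varepsilon/4)$. Each point of this set is joined to a point of $Q$ by a path of diameter $\le\varepsilon/4$, which stays in $Z_{\xi_0}(\varepsilon/2)$. The points of $Q$ are joined pairwise by finitely many paths in $Z-\{\xi_0\}$. So there is $\delta(\xi_0)>0$ such that any two points of $Z_{\xi_0}(3\varepsilon/4)$ are joined in $Z_{\xi_0}(\delta(\xi_0))$.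

To make this uniform in $\xi$, let $\rho(\xi_0)=\min\{\varepsilon/4,\delta(\xi_0)/2\}$. If $d(\xi,\xi_0)<\rho(\xi_0)$, then
$$Z_\xi(\varepsilon)\subset Z_{\xi_0}(3\varepsilon/4)\quad\text{and}\quad Z_{\xi_0}(\delta(\xi_0))\subset Z_\xi(\delta(\xi_0)/2). \tag{7}$$
Cover $Z$ by finitely many balls $B(\xi_0,\rho(\xi_0))$ and let $\delta$ be the minimum of the corresponding $\delta(\xi_0)/2$. Then any two points of $Z_\xi(\varepsilon)$ are joined in $Z_\xi(\delta)$, for every $\xi$. By Lemma 2(a),(b), any two points of $\bar B(x,r)$, $r\le r_0$, are joined in $\bar B(x,C_\delta r)$. This is (A3) for $k=0$, with $L=C_\delta$ and $r_1=r_0$.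

**The same argument for $k\ge1$.** Induction lets us assume that $Z$ is LC$^{k-1}$. Replace the net by a finite simplicial complex $N$ with vertices in a net and map its $k$-skeleton to $Z$; there are finitely many simplices, so one filling of the cone on $N^{(k)}$ serves for all. Given $f:S^k\to Z_\xi(\varepsilon)$, triangulate $S^k$ finely and move each vertex to a nearby net point. This gives an approximation of $f$ that factors through $N^{(k)}$ and so has a uniform filling. It remains to join $f$ to its approximation by a small homotopy, defined over the prisms $\sigma\times I$. For $\dim\sigma\le k-1$, the boundary of the prism is a small sphere of dimension $\le k-1$, and LC$^{k-1}$ fills it. For $\dim\sigma=k$, the boundary of the prism is a small $k$-sphere, and filling it with control is LC$^k$, the statement to be proved. Here the argument stops.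

The way past is *not to fill these prisms*. Each leaves a hole whose boundary is a small sphere, so we get a perforated disc. Pulled back by $g^{-1}$, the holes should become at most half as large as the original sphere, and then Lemma 1 applies.

There is one trap. If we only know that the holes lie in $Z_\xi(\delta)$, then Lemma 2(c) shrinks them by $C_\delta r$. But $\delta$ depends on the hole size $\eta$, and nothing ensures $C_\delta\,\eta\le\frac12$. The escape is that the hole boundaries touch $f(S^k)$. So they stay in $Z_\xi(\varepsilon/2)$, where the constant $C_{\varepsilon/2}$ is known *before* $\eta$ is chosen. Only the central part of the filling comes as close to $\xi$ as $\delta$, and for it we need only (b).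

## 7. Filling spheres at unit scale modulo small spheres

**Lemma 3.** Let $k\ge1$. Assume that $Z$ is LC$^{k-1}$ and that $Z-\{\xi\}$ is $k$-connected for all $\xi$. Let $\varepsilon>0$ and $0<\eta\le\varepsilon/4$. There is $\delta>0$ such that for every $\xi\in Z$ and every $f:S^k\to Z_\xi(\varepsilon)$ there are a perforated disc $P=D^{k+1}-\bigcup\operatorname{int}B_j$ and a map $F:P\to Z_\xi(\delta)$ extending $f$ with $\operatorname{diam}F(\partial B_j)\le\eta$ and $F(\partial B_j)\subset Z_\xi(\varepsilon/2)$ for all $j$.

*Proof.* Steps 1–4 treat a fixed $\xi_0\in Z$. Put $\varepsilon'=3\varepsilon/4>\eta$ and $K=Z_{\xi_0}(\varepsilon')$. If $K=\emptyset$, there is no map $S^k\to K$; put $\delta(\xi_0)=\varepsilon'-\eta$ and skip to Step 5. So let $K\ne\emptyset$.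

**Step 1: fix the scales.** We need scales such that errors collected over faces of dimension $i$ can be filled at the next scale. With $\lambda$ from (U) for $j=k-1$, put
$$t_k=\eta/4,\qquad t_i=\lambda(t_{i+1})/4\ \ (0\le i\le k-1),\qquad \alpha=t_0 .$$
Then $\alpha=t_0\le t_1\le\dots\le t_k$.

**Step 2: build a finite complex that serves all $f$ at once, and cone it off.** Let $Q\subset K$ be finite such that every point of $K$ is within $\alpha$ of $Q$. Let $N$ be the finite simplicial complex with vertex set $Q$ whose simplices are the nonempty subsets of diameter $\le3\alpha$. We define $\varphi:N^{(k)}\to Z$ with $\varphi|_Q=\mathrm{id}$ and $\operatorname{diam}\varphi(\tau)\le t_i$ for every $i$-simplex $\tau$, $1\le i\le k$, by induction on $i$. If $i=1$, $\varphi(\partial\tau)$ is two points at distance $\le3\alpha\le\lambda(t_1)$. If $i\ge2$, any two facets of $\tau$ share a vertex, so $\operatorname{diam}\varphi(\partial\tau)\le2t_{i-1}\le\lambda(t_i)$. In both cases $\partial\tau\cong S^{i-1}$ with $i-1\le k-1$, so (U) extends $\varphi$ over $\tau$ with diameter $\le t_i$.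

Every point of $\varphi(N^{(k)})$ is within $t_k<\varepsilon'$ of a point of $Q\subset K$, so $\varphi$ maps into $Z-\{\xi_0\}$. The cone on $N^{(k)}$ is obtained from $N^{(k)}$ by adding an apex and then, for each $i$-simplex with $0\le i\le k$, a cell of dimension $i+1$, attached along an $i$-sphere. Since $Z-\{\xi_0\}$ is $k$-connected, $\varphi$ extends cell by cell to $\Phi:\operatorname{Cone}(N^{(k)})\to Z-\{\xi_0\}$. Put
$$\delta(\xi_0)=\min\{\varepsilon'-\eta,\ d(\xi_0,\operatorname{im}\Phi)\}>0 .$$
This number does not depend on any $f$.

**Step 3: join a given $f:S^k\to K$ to $N^{(k)}$ over the prisms of dimension at most $k$.** Triangulate $S^k$ by $T$ so finely that $\operatorname{diam}f(\sigma)\le\alpha$ for every simplex $\sigma$. For each vertex $v$ choose $s(v)\in Q$ with $d(f(v),s(v))\le\alpha$. If $v,v'$ span a simplex, then $d(s(v),s(v'))\le3\alpha$; so $s$ defines a simplicial map $s:T\to N^{(k)}$. Let $H$ be $f$ on $S^k\times\{0\}$ and $\varphi\circ s$ on $S^k\times\{1\}$. We extend $H$ over $T^{(k-1)}\times I$ so that $\operatorname{diam}H(\sigma\times I)\le t_{i+1}$ for each $i$-simplex $\sigma$, $0\le i\le k-1$,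 by induction on $i$.

For $i=0$, $\sigma=v$: the endpoints $f(v)$ and $s(v)$ have distance $\le\alpha\le\lambda(t_1)$, and (U) applies.

For $i\ge1$, the sphere $\partial(\sigma\times I)\cong S^i$ consists of the bottom, mapped to $f(\sigma)$ of diameter $\le\alpha$; the top, mapped to $\varphi(s(\sigma))$ of diameter $\le t_i$, since $s(\sigma)$ is a simplex of dimension $\le i$; and the sides $\tau\times I$ over the facets $\tau$ of $\sigma$, each with image of diameter $\le t_i$. Every side meets the bottom and the top. So two points of bottom and top are joined through one side, at cost $\le\alpha+t_i+t_i$; two points on sides are joined through the bottom, at cost $\le t_i+\alpha+t_i$; the other pairs cost less. In all cases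
$$\operatorname{diam}H(\partial(\sigma\times I))\le\alpha+3t_i\le4t_i . \tag{8}$$
If $i\le k-1$, this is $\lambda(t_{i+1})$, and (U) extends $H$ over $\sigma\times I$ with diameter $\le t_{i+1}$.

**Step 4: perforate the top-dimensional prisms and insert the cone.** For a $k$-simplex $\sigma$, the estimate (8) with $i=k$ gives
$$\operatorname{diam}H(\partial(\sigma\times I))\le4t_k=\eta .$$
We do not fill this sphere. Let $B_\sigma\subset\operatorname{int}(\sigma\times I)$ be a small concentric homothetic copy of the convex body $\sigma\times I$, and extend $H$ to $\sigma\times I-\operatorname{int}B_\sigma$ by composing with radial projection to $\partial(\sigma\times I)$. On $\operatorname{Cone}(S^k)$, attached along $S^k\times\{1\}$, use $\Phi\circ\operatorname{Cone}(s)$; it agrees with $\varphi\circ s$ on the base. Since $S^k\times I\cup\operatorname{Cone}(S^k)\cong D^{k+1}$ with boundary $S^k\times\{0\}$, we obtain a map $F$ on a perforated disc that extends $f$.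

Radial projection maps $\partial B_\sigma$ onto $\partial(\sigma\times I)$, so $F(\partial B_\sigma)=H(\partial(\sigma\times I))$ has diameter $\le\eta$ and contains $f(\sigma)$. The image of the part in $S^k\times I$ is the union of these sets, so it lies within $\eta$ of $f(S^k)\subset K$, hence in $Z_{\xi_0}(\varepsilon'-\eta)$. The rest lies in $\operatorname{im}\Phi$. Hence $\operatorname{im}F\subset Z_{\xi_0}(\delta(\xi_0))$.

**Step 5: make $\delta$ independent of $\xi$, and locate the holes.** Put $\rho(\xi_0)=\min\{\varepsilon/4,\delta(\xi_0)/2\}$. If $d(\xi,\xi_0)<\rho(\xi_0)$, then (7) holds. So an $f:S^k\to Z_\xi(\varepsilon)$ maps into $Z_{\xi_0}(\varepsilon')$, and the $F$ constructed for $\xi_0$ maps into $Z_\xi(\delta(\xi_0)/2)$. Cover $Z$ by finitely many balls $B(\xi_0,\rho(\xi_0))$ and let $\delta$ be the minimum of the corresponding $\delta(\xi_0)/2$. Finally, $F(\partial B_j)$ meets $f(S^k)\subset Z_\xi(\varepsilon)$ and has diameter $\le\eta\le\varepsilon/4$, so it lies in $Z_\xi(\varepsilon/2)$. $\square$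

For $k=1$: $f$ is a loop, $T$ cuts it into short edges, the vertical segments over the vertices are short paths given by LC$^0$, and each edge contributes a square with one hole.

## 8. All scales at once: proof of Theorem A

**Lemma 4.** Under the assumptions of Lemma 3 there is $C\ge1$ such that for all $x\in Z$ and $0<r\le r_0$, every $f:S^k\to\bar B(x,r)$ extends to a map $F:P\to\bar B(x,Cr)$ of a perforated disc with $\operatorname{diam}F(\partial B_j)\le r/2$ for all $j$. Consequently every such $f$ extends to a map $D^{k+1}\to\bar B(x,2Cr)$.

*Proof.* The order of choices is the point. Take $\varepsilon$ from Lemma 2. Then put $\eta=\min\{\varepsilon/4,\,1/(2C_{\varepsilon/2})\}$. Then take $\delta$ from Lemma 3 for $(\varepsilon,\eta)$, and put $C=\max\{1,C_\delta\}$.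

Given $f:S^k\to\bar B(x,r)$, let $g,\xi$ be as in Lemma 2. By (a), $g\circ f$ maps into $Z_\xi(\varepsilon)$. Lemma 3 gives an extension $F':P\to Z_\xi(\delta)$ of $g\circ f$. Put $F=g^{-1}\circ F'$, which extends $f$. By (b), $\operatorname{im}F\subset\bar B(x,C_\delta r)\subset\bar B(x,Cr)$. Since $F'(\partial B_j)\subset Z_\xi(\varepsilon/2)$ has diameter $\le\eta$, (c) with $\varepsilon/2$ in place of $\delta$ gives $\operatorname{diam}F(\partial B_j)\le C_{\varepsilon/2}\,r\,\eta\le r/2$.

The last assertion is Lemma 1 for $Y=Z$, which is compact and hence complete. $\square$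

*Proof of Theorem A.*

**(A3)⇒(A2).** Given $z\in U$, choose $r\le r_1$ with $\bar B(z,Lr)\subset U$ and take $V=\bar B(z,r)$.

**(A1)⇒(A3).** We use induction on $k$; the purpose of the induction is to supply LC$^{k-1}$. The case $k=0$ was done in Section 6. Let $k\ge1$. Since $k$-connected spaces are $(k-1)$-connected, (A3) holds for $k-1$; in particular $Z$ is LC$^{k-1}$, by (A3)⇒(A2). So the assumptions of Lemma 3 hold, and Lemma 4 gives the linear estimate for $i=k$, with constant $2C$ and radii up to $r_0$. The induction hypothesis gives it for $i<k$. Take the larger constant and the smaller radius.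

**(A2)⇒(A1).** The idea is to squeeze a sphere in $Z-\{\xi\}$ by group elements that repel from $\xi$ until LC$^k$ fills it. Let $Z$ be LC$^k$, $\xi\in Z$, $f:S^i\to Z-\{\xi\}$ with $0\le i\le k$, and $s=d(\xi,f(S^i))>0$. Fix $\omega\ne\xi$ and points $y_m\to\xi$ distinct from $\xi$ and $\omega$; they exist because $Z$ is connected with more than one point. By (CT) choose $g_m$ such that $g_m\xi,g_my_m,g_m\omega$ have pairwise distances $\ge\theta$. By (QM), for $z\in f(S^i)$,
$$\frac{d(g_mz,g_m\omega)\,d(g_m\xi,g_my_m)}{d(g_mz,g_m\xi)\,d(g_m\omega,g_my_m)}\le M\,\frac{d(z,\omega)\,d(\xi,y_m)}{d(z,\xi)\,d(\omega,y_m)}\le\frac{MD\,d(\xi,y_m)}{s\,d(\omega,y_m)}\longrightarrow0 .$$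
The left side is at least $d(g_mz,g_m\omega)\,\theta/D^2$. Hence $d(g_mz,g_m\omega)\to0$ uniformly in $z\in f(S^i)$. With $\lambda$ from (U) for $j=k$, for large $m$ the image of $g_mf$ has diameter $\le\lambda(\theta/4)$ and lies within $\theta/4$ of $g_m\omega$. So $g_mf$ extends over $D^{i+1}$ with image of diameter $\le\theta/4$, hence within $\theta/2$ of $g_m\omega$. As $d(g_m\omega,g_m\xi)\ge\theta$, this filling avoids $g_m\xi$. Applying $g_m^{-1}$, $f$ is null-homotopic in $Z-\{\xi\}$. Also $Z-\{\xi\}\ne\emptyset$. $\blacksquare$

The implication (A1)⇒(A2) answers the question affirmatively for all $k\ge2$, and it reproves $k=1$ starting from (LC0).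

## 9. Above the dimension: contractible complements and homology spheres

We prove Theorem B. Homology and cohomology are singular; $\check H^*$ denotes Čech cohomology.

**Equivalence of (i)–(v).** (i)⇔(ii) is Theorem A. (ii)⇔(iii): a metrizable space of dimension $\le n$ is an ANR if and only if it is LC$^n$ (Hu, *Theory of Retracts*, Ch. V, §7). (iii)⇒(iv): an ANR is LC$^j$ for all $j$, so by Theorem A $Z-\{\xi\}$ is $j$-connected for all $j$; being open in an ANR, it is an ANR, hence has the homotopy type of a CW complex, so it is contractible by Whitehead's theorem. (iv)⇒(v) and (v)⇒(i) are immediate.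

Now assume (i)–(v). We recall: the compact ANR $Z$ is dominated by a finite polyhedron, so $H_*(Z;\mathbb Z)$ is finitely generated, and $\check H^*(Z)=H^*(Z)$. Also $Z$ is path-connected, being connected and LC$^0$.

**Step 1: for every field $\mathbb F$, $\sum_{j>0}\dim H^j(Z;\mathbb F)\le1$.** This step bounds the cohomology from above, by comparing the two projections of the complement of the diagonal.

*The projection of $W$.* Let $W=Z\times Z-\Delta$ with projections $p,q:W\to Z$ to the first and second factor. The map $p$ is a Serre microfibration, that is, homotopies of compact spaces lift for a short time: given a compact space $Y$, $h:Y\times I\to Z$ and an initial lift $v\mapsto(h(v,0),y(v))$, where $y(v)\ne h(v,0)$, compactness gives $\epsilon>0$ with $h(v,t)\ne y(v)$ for all $v$ and $t\le\epsilon$, and $(h(v,t),y(v))$ is a lift on $Y\times[0,\epsilon]$. The fibers $Z-\{\xi\}$ are contractible. A Serre microfibration with weakly contractible fibers is a Serre fibration (M. Weiss, Homology Homotopy Appl. 7 (2005) 185–195, Lemma 2.2). So $p$ is a weak equivalence and $p^*$ is an isomorphism on cohomology.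

*A class supported at the diagonal.* Let $H=H^*(Z;\mathbb F)$, which is finite-dimensional; by Künneth $H^*(Z\times Z;\mathbb F)=H\otimes H$. Let $y\in H$ be homogeneous of positive degree. There is $b\in H$ with $|b|=|y|$ and $q^*y=p^*b$ on $W$. So $u=1\times y-b\times1$ restricts to $0$ on $W$, and it lifts to $\tilde u\in H^*(Z\times Z,W;\mathbb F)$.

*Claim:* $(a\times1)\tilde u=(1\times a)\tilde u$ for all $a\in H$. First, there is an open neighborhood $O$ of $\Delta$ on which the two projections to $Z$ are homotopic. To see this, embed $Z$ in the Hilbert cube, a convex subset of a Hilbert space. Some neighborhood of $Z$ in the cube retracts to $Z$; by compactness it contains the segment between any two sufficiently close points of $Z$. For $O$ consisting of pairs of such points, follow the segment and apply the retraction. Next, $H^*(Z\times Z,W)\cong H^*(O,O-\Delta)$ by excision of the closed set $Z\times Z-O$, which lies in the open set $W$. On $O$ the classes $a\times1$ and $1\times a$ are the pullbacks of $a$ under homotopic maps, so they coincide. Since products are natural, the claim follows.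

*Comparison of bidegrees.* Mapping the claim to $H\otimes H$ gives $(a\times1)u=(1\times a)u$, that is, for $a$ homogeneous of positive degree,
$$a\times y-ab\times1=1\times ay-(-1)^{|a||b|}\,b\times a . \tag{9}$$
Look at bidegree $(|a|,|y|)$, both entries positive. The terms $ab\times1$ and $1\times ay$ have an entry $0$ in their bidegree and do not contribute; $b\times a$ has bidegree $(|y|,|a|)$. If $|a|\ne|y|$, then $a\times y=0$, so $a=0$ or $y=0$. If $|a|=|y|$, then $a\times y=\pm\,b\times a$; so if $a,y\ne0$, then $y$ is a multiple of $a$. Hence $\bigoplus_{j>0}H^j(Z;\mathbb F)$ is concentrated in one degree and has dimension $\le1$.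

**Step 2: $H^n(Z;\mathbb Z)\ne0$.** This step shows that there is a class, and that it sits in degree $n$. Coefficients are $\mathbb Z$. For $U$ open in $Z$ write $H_c^*(U)=\check H^*(Z,Z-U)$. Suppose $H^n(Z)=\check H^n(Z)=0$.

Since $\dim Z=n<\infty$, by Alexandroff's theorem there is a closed $A\subset Z$ with $\check H^n(Z,A)\ne0$, and $H_c^{n+1}(U)=0$ for all open $U$. By assumption $A\ne\emptyset$. Let $U=Z-A$.

*Each $\xi\in U$ has a neighborhood that contributes nothing.* As $Z-\{\xi\}$ is contractible, the inclusion $A\to Z-\{\xi\}$ is null-homotopic. The homotopy has compact image, so there is an open $V=V_\xi\ni\xi$ with $V\subset U$ such that $A$ contracts in $Z-V$. In the commutative square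
$$\begin{array}{ccc}\tilde{\check H}{}^{n-1}(Z-V)&\to&\check H^n(Z,Z-V)\\ \downarrow&&\downarrow\\ \tilde{\check H}{}^{n-1}(A)&\to&\check H^n(Z,A)\end{array}$$
taken from the exact sequences of the two pairs, the left map is zero, because $A\to Z-V$ is null-homotopic. The top map is onto, because $\check H^n(Z)=0$. So the right map, which is $H_c^n(V_\xi)\to H_c^n(U)$, is zero.

*Finitely many such neighborhoods carry any given class.* Let $\beta\in\check H^n(Z,A)=H_c^n(U)$. By continuity of Čech cohomology, $\beta$ comes from $\check H^n(Z,A')$ for some closed neighborhood $A'$ of $A$. Cover the compact set $Z-\operatorname{int}A'\subset U$ by finitely many $V_{\xi_1},\dots,V_{\xi_m}$, and let $V'$ be their union. Then $A\subset Z-V'\subset A'$, so $\beta$ comes from $\check H^n(Z,Z-V')=H_c^n(V')$. For open $V_1,V_2$ the Mayer–Vietoris sequence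
$$H_c^n(V_1)\oplus H_c^n(V_2)\to H_c^n(V_1\cup V_2)\to H_c^{n+1}(V_1\cap V_2)=0$$
is exact, so by induction $\bigoplus_iH_c^n(V_{\xi_i})\to H_c^n(V')$ is onto. Each $H_c^n(V_{\xi_i})\to H_c^n(U)$ is zero, so $\beta=0$. Since $\beta$ was arbitrary, this contradicts $\check H^n(Z,A)\ne0$.

**Step 3: the integral homology.** This step combines the two bounds. If $H_j(Z;\mathbb Z)$ had $\ell$-torsion for a prime $\ell$ and some $j\ge1$, then, since the group is finitely generated, both $H_j(Z;\mathbb Z)\otimes\mathbb F_\ell$ and $\operatorname{Tor}(H_j(Z;\mathbb Z),\mathbb F_\ell)$ would be nonzero. So $H_j(Z;\mathbb F_\ell)\ne0\ne H_{j+1}(Z;\mathbb F_\ell)$, and dually $H^j(Z;\mathbb F_\ell)\neq0\neq H^{j+1}(Z;\mathbb F_\ell)$, contradicting Step 1. So $H_*(Z;\mathbb Z)$ is free. Then $\operatorname{Hom}(H_n(Z;\mathbb Z),\mathbb Z)=H^n(Z;\mathbb Z)\ne0$, so $H_n(Z;\mathbb Z)\neq0$. Step 1 over $\mathbb Q$ says that the ranks in positive degrees add up to at most $1$. Hence $\tilde H_*(Z;\mathbb Z)=\mathbb Z$, concentrated in degree $n$. As $Z-\{\xi\}$ is contractible,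
$$H_*(Z,Z-\{\xi\};\mathbb Z)\cong\tilde H_*(Z;\mathbb Z)\cong H_*(\mathbb R^n,\mathbb R^n-0;\mathbb Z).$$

**Step 4: the homotopy type and the homeomorphism type.** Let $n\ge2$ and $\xi\ne\xi'$. The space $Z-\{\xi,\xi'\}$ is nonempty, since a connected metrizable space with more than one point is infinite. Mayer–Vietoris for $Z=(Z-\{\xi\})\cup(Z-\{\xi'\})$ gives an exact sequence $H_1(Z)\to\tilde H_0(Z-\{\xi,\xi'\})\to0$, and $H_1(Z)=0$. So the intersection is path-connected, and van Kampen's theorem gives $\pi_1(Z)=1$. By Hurewicz, $\pi_n(Z)\cong H_n(Z)\cong\mathbb Z$, and a generator $S^n\to Z$ is a homology isomorphism of simply connected spaces. Since $Z$ has the homotopy type of a CW complex, Whitehead's theorem gives $Z\simeq S^n$.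

For $n\le2$, an ANR homology $n$-manifold is a topological manifold (Wilder; see Bredon, *Sheaf Theory*, 2nd ed., V.16). So for $n=1$, $Z$ is a closed connected $1$-manifold, hence $S^1$, which also gives the homotopy type in this case. For $n=2$, $Z$ is a simply connected closed surface, hence $S^2$. $\blacksquare$

## 10. Spheres minus round balls: sharpness

We prove Theorem C. For $k=0$ the boundary will be a $2$-sphere minus infinitely many disjoint open round discs: it is locally path-connected, but it has too many holes to be LC$^1$.

**The group.** Let $N=k+3$ and let $M$ be a compact connected hyperbolic $N$-manifold with nonempty totally geodesic boundary. Such manifolds exist for all $N\ge3$: cut one of Millson's closed arithmetic manifolds (Ann. of Math. 104 (1976)) along an embedded totally geodesic hypersurface, and keep one component. Let $G=\pi_1(M)$. It acts geometrically on $\tilde M=\mathcal C\subset\mathbb H^N$, a closed convex set with nonempty interior bounded by disjoint hyperplanes $\Pi_j$; that is, $\mathcal C$ is the intersection of closed half-spaces $\mathcal H_j$ bounded by the $\Pi_j\subset\mathcal C$.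 So $G$ is hyperbolic. Let $O_j\subset S^{N-1}=\partial\mathbb H^N$ be the open round ball (cap) cut off by $\Pi_j$ on the side away from $\mathcal C$.

*The caps are disjoint.* Let $\mathcal E_j=\mathbb H^N-\mathcal H_j$. If $O_i\cap O_j\ne\emptyset$, then $\mathcal E_i\cap\mathcal E_j\neq\emptyset$. As $\Pi_i\subset\mathcal C$ misses the connected set $\mathcal E_j$, we get $\mathcal E_j\subset\mathcal E_i$; by symmetry they are equal, so $i=j$.

*The boundary.* We have $Z=\partial G=\partial\mathcal C=S^{N-1}-\bigcup_jO_j$. Indeed, a ray from a point of $\mathcal C$ to a point outside all $O_j$ stays in each $\mathcal H_j$, hence in $\mathcal C$. Conversely, a ray in $\mathcal C$ stays in each $\mathcal H_j$, so its endpoint is in no $O_j$. Note that $\partial O_j\subset Z$, since an open $O_i$ with $i\ne j$ containing a point of $\partial O_j$ would meet $O_j$.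

**Step 1: a retraction defined off the centers.** The purpose is to push discs in the sphere into $Z$. Use the angular metric $d$ on $S^{N-1}$, and let $O_j$ have center $c_j$ and radius $R_j<\pi$. The set $\Sigma$ of centers is countable, since the $O_j$ are disjoint and open. Let $\rho:S^{N-1}-\Sigma\to Z$ be the identity on $Z$ and the radial retraction to $\partial O_j$ on each $O_j-\{c_j\}$. If $z\in Z$ and $w\in O_j-\Sigma$, then $d(z,c_j)\ge R_j$, so
$$d(w,\rho(w))=R_j-d(w,c_j)\le d(z,c_j)-d(w,c_j)\le d(z,w).$$
Hence $d(\rho(w),z)\le2d(w,z)$ for all $z\in Z$ and $w\notin\Sigma$. This shows that $\rho$ is continuous at the points of $Z$; on the open sets $O_j-\{c_j\}$ it is clearly continuous.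

**Step 2: $Z$ is LC$^k$ and path-connected.** Let $z\in Z$, $0<s<\pi/2$, $0\le i\le k=N-3$ and $h_0:S^i\to Z\cap B(z,s)$. We look for a filling of $h_0$ in $S^{N-1}$ that misses $\Sigma$. The ball $B(z,s)$ in $S^{N-1}$ is contractible, so the space $\mathcal F$ of extensions $D^{i+1}\to B(z,s)$ of $h_0$ is nonempty. With the uniform metric it is an open subset of the complete space of all extensions $D^{i+1}\to S^{N-1}$, so Baire's theorem holds in $\mathcal F$. For $c\in\Sigma$ the extensions missing $c$ form an open subset of $\mathcal F$.

*This subset is dense.* Let $h\in\mathcal F$. If $c\notin B(z,s)$, there is nothing to do. Otherwise choose a neighborhood $W_c\subset B(z,s)$ of $c$, of diameter as small as we like and missing $h_0(S^i)\subset Z$, and a homeomorphism $\psi:W_c\to\{|x|<3\tau\}\subset\mathbb R^{N-1}$ with $\psi(c)=0$, for some $\tau>0$. Let $K'=h^{-1}(\psi^{-1}\{|x|\le2\tau\})$, a compact set disjoint from $S^i$. By Weierstrass there is a polynomial map $\pi:\mathbb R^{i+1}\to\mathbb R^{N-1}$ with $|\pi-\psi h|<\tau/2$ on $K'$. As $i+1<N-1$, its image has measure zero, so after subtracting a constant of norm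 $<\tau/2$ outside this image we get a map $\pi'$ that misses $0$ and satisfies $|\pi'-\psi h|<\tau$ on $K'$. Let $\chi:\mathbb R^{N-1}\to[0,1]$ be continuous, $1$ for $|x|\le\tau$ and $0$ for $|x|\ge2\tau$. Define $h'=h$ off $K'$ and
$$\psi h'=\psi h+\chi(\psi h)\,(\pi'-\psi h)\quad\text{on }K' .$$
On $K'$ we have $|\psi h'|<3\tau$, so this makes sense. The two definitions agree where $|\psi h|=2\tau$, so $h'$ is continuous. It extends $h_0$, maps into $B(z,s)$, and differs from $h$ by at most $\operatorname{diam}W_c$. It misses $c$: where $|\psi h|\le\tau$ we have $\psi h'=\pi'\ne0$, and where $\tau<|\psi h|\le2\tau$ we have $|\psi h'-\psi h|<\tau$. This proves density.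

By Baire's theorem some $h\in\mathcal F$ misses $\Sigma$. Then $\rho\circ h:D^{i+1}\to Z$ extends $h_0$ and maps into $B(z,2s)$ by Step 1. So $Z$ is LC$^k$. The same argument with $i=0$ and the whole sphere in place of $B(z,s)$ joins any two points of $Z$ by a path in $S^{N-1}-\Sigma$ and then by a path in $Z$ (here $1<N-1$). So $Z$ is path-connected. It is not a point, since it contains $\partial O_j\cong S^{N-2}$. Hence $G$ is one-ended, and by Theorem A every $Z-\{\xi\}$ is $k$-connected.

**Step 3: there are infinitely many caps.** This will make the cohomology of $Z$ infinitely generated. Suppose there are finitely many. Then a finite-index subgroup of $G$ preserves some $\Pi_1=\Pi$. Its limit set is that of $G$, which is $Z$, because $G$ acts cocompactly on $\mathcal C$. But the orbit of a point of $\Pi$ stays in $\Pi$, so the limit set lies in $\partial\Pi$. So $\bigcup_jO_j\supset S^{N-1}-\partial\Pi$. One of the two components of $S^{N-1}-\partial\Pi$ is $O_1$. The other, $\Omega$, is connected and covered by the disjoint open sets $O_j$, so $\Omega\subset O_b$ for some $b$, and $b\ne1$ as $\Omega\cap O_1=\emptyset$.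 Since $O_b$ is open and disjoint from $O_1$, it is disjoint from the closure of $O_1$; so $O_b=\Omega$. Thus $\Pi$ bounds caps on both sides and $\mathcal C\subset\Pi$, contradicting that $\mathcal C$ has nonempty interior.

**Step 4: $\dim Z=k+1$, and $Z$ is not LC$^{k+1}$.** By Alexander duality
$$\check H^{N-2}(Z;\mathbb Z)\cong\tilde H_0(S^{N-1}-Z;\mathbb Z)=\tilde H_0\Big(\bigcup_jO_j;\mathbb Z\Big),$$
which by Step 3 is not finitely generated.

*$Z$ has empty interior in $S^{N-1}$.* The interior of $Z$ is invariant under $G$, which acts on $S^{N-1}$ by homeomorphisms preserving $Z$. The $G$-orbits in $Z$ are dense in $Z$. If $\operatorname{int}Z\ne\emptyset$, it would therefore contain a point of the orbit of a point of $\partial O_1\subset Z$, and by invariance that point of $\partial O_1$ itself. But every point of $\partial O_1$ is a limit of points of $O_1$, which are not in $Z$.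

A closed subset of an $(N-1)$-manifold with empty interior has dimension $\le N-2$. So $\dim Z\le N-2$, and since $\check H^{N-2}(Z;\mathbb Z)\ne0$, $\dim Z=N-2=k+1$.

If $Z$ were LC$^{k+1}$, then by the characterization in Hu's book used in Section 9 it would be a compact ANR. Its Čech cohomology would agree with its singular cohomology and be finitely generated, contradicting what was just shown. So $Z$ is not LC$^{k+1}$. $\blacksquare$
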